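\title{Geodesic orbit Finsler manifolds of non-negative flag curvature}

\begin{abstract}
A homogeneous Finsler manifold is a geodesic orbit manifold if each of its geodesics is an orbit of a one-parameter group of isometries. We prove that every connected simply connected geodesic orbit Finsler manifold of non-negative flag curvature admits an isometric transitive action of a Lie group with compact Lie algebra. This answers a question of Ming Xu. Without simple connectivity we show that the nilradical of the isometry algebra is abelian, that its centralizer is a compact Lie algebra, and that the corresponding group is transitive. The proof reduces the universal covering of the isometry group to a semidirect product $L\ltimes V$ of a group with compact Lie algebra and a vector group, and then shows, by means of a Lagrangian family of Jacobi fields, that the direct product $L\times V$ also acts by isometries.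
\end{abstract}

\section{Introduction}\label{sec:intro}

A \emph{Finsler metric} on a finite-dimensional manifold $M$ is a function $F\colon TM\to[0,\infty)$ that is smooth off the zero section, positively homogeneous of degree one, and strongly convex: at every tangent vector $y\neq0$ the fiberwise Hessian $g_y$ of $\frac12F^2$ is positive definite. We do not assume that $F(-y)=F(y)$. The isometry group $I(M,F)$ of a connected Finsler manifold is a Lie group with compact isotropy groups \cite{DH}. A connected Finsler manifold is a \emph{geodesic orbit} manifold, or \emph{g.o.}\ manifold, if it is homogeneous and every constant speed geodesic has the form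
\[
c(t)=\exp(tX)\cdot c(0),\qquad X\in\operatorname{Lie}I(M,F).
\]
Homogeneity says that all points look alike. The g.o.\ condition says more: the geometry seen by a traveler along a geodesic does not change with time.

The \emph{flag curvature} is the Finsler counterpart of sectional curvature. A vector $y\in T_xM\setminus0$ determines the operator $R_y$ on $T_xM$ that appears in the Jacobi equation along the geodesic with initial velocity $y$ (see Section~\ref{sec:prelim}), and for a plane $y\wedge v$ containing $y$ one puts
\[
K(x,y,y\wedge v)=\frac{g_y(R_yv,v)}{g_y(y,y)\,g_y(v,v)-g_y(y,v)^2}.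
\]
We write $K\ge0$ if all these numbers are non-negative. Finally, a Lie algebra is \emph{compact} if it is a direct sum of a compact semisimple and an abelian Lie algebra, and a Lie group is \emph{quasi-compact} if its Lie algebra is compact. A Lie algebra is compact if and only if it carries an inner product for which all operators $\operatorname{ad}X$ are skew; in particular subalgebras and quotients of compact Lie algebras are compact.

Quasi-compact groups produce g.o.\ manifolds with $K\ge0$: an invariant inner product on the Lie algebra of such a group $Q$ induces on $Q/H$ a Riemannian metric with both properties (Example~\ref{ex:normal}). On the other hand, the simplest g.o.\ manifolds of a nilpotent group and of a noncompact simple group, the Heisenberg group and the hyperbolic plane, have planes of negative curvature. This suggests that the two properties together leave no room for other groups. The following question was posed by Ming Xu \cite{Xu}.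

\begin{quote}
\emph{Let $(M,F)$ be a connected simply connected g.o.\ Finsler manifold with $K\ge0$. Is there a quasi-compact Lie group that acts isometrically and transitively on $(M,F)$?}
\end{quote}

The answer is known to be positive when $(M,F)$ is normal homogeneous or $\delta$-homogeneous. The full isometry group cannot be expected to serve. For the Euclidean plane its Lie algebra is $\mathfrak{so}(2)\ltimes\mathbb R^2$, in which $\operatorname{ad}$ of a translation is nilpotent and nonzero, hence not skew for any inner product. Here one discards the rotations and keeps the translations. In general the rotations cannot simply be discarded, since a priori the same isometries that rotate a flat direction may be needed to move points in the other directions. This is the main difficulty. We show that the answer is always positive.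

\begin{theorem}\label{thm:A}
Let $(M,F)$ be a connected simply connected g.o.\ Finsler manifold with non-negative flag curvature. Then a Lie group with compact Lie algebra acts isometrically and transitively on $(M,F)$.
\end{theorem}

The second theorem identifies such a group inside the isometry group and removes the assumption of simple connectivity.

\begin{theorem}\label{thm:B}
Let $(M_1,F)$ be a connected g.o.\ Finsler manifold with $K\ge0$, not necessarily simply connected. Let $\mathfrak g=\operatorname{Lie}I(M_1,F)$, with nilradical $\mathfrak n$. Then $\mathfrak n$ is abelian, its centralizer $\mathfrak c_{\mathfrak g}(\mathfrak n)$ is a compact Lie algebra, and the connected normal subgroup of $I_0(M_1,F)$ with Lie algebra $\mathfrak c_{\mathfrak g}(\mathfrak n)$ is transitive on $M_1$. If $M_1$ is simply connected, it is diffeomorphic to $N_c\times\mathbb R^c$, where $N_c$ is a compact homogeneous space of a compact semisimple group.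
\end{theorem}

For the Euclidean plane, $\mathfrak n=\mathfrak c_{\mathfrak g}(\mathfrak n)$ is the algebra of translations.

The proof works on the universal cover $M=G/H$, where $G$ is the simply connected group with Lie algebra $\mathfrak g$. After the preliminaries and examples of Sections~\ref{sec:prelim} and~\ref{sec:examples} it has two parts. The first part determines $\mathfrak g$. The nilradical is abelian (Section~\ref{sec:nil}), the semisimple part is compact (Section~\ref{sec:ss}), and consequently $G=L\ltimes V$ with $L$ quasi-compact, $H\subset L$, and $V$ a vector group on which $L$ acts orthogonally (Section~\ref{sec:structure}). Then $M=L/H\times V$, and $G$ acts by $(k,w)\cdot(x,v)=(kx,w+kv)$. The second part (Section~\ref{sec:untwist}) shows that the maps $(x,v)\mapsto(x,kv)$ are isometries. Hence the untwisted action $(x,v)\mapsto(kx,w+v)$ of the direct product $L\times V$ is isometric, which proves Theorem~\ref{thm:A}. Section~\ref{sec:B} passes back to $M_1$. The curvature hypothesis enters exactly three times, in Lemma~\ref{lem:curv-ideal}, Proposition~\ref{prop:ss} and Proposition~\ref{prop:untwist}.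 The first and the third use have the same form: a vector field $\nu$ along a geodesic satisfies $g(R\nu,\nu)=-3|D\nu|^2$, so that $K\ge0$ forces $\nu$ to be parallel.

\section{Geodesics, Jacobi fields and homogeneous spaces}\label{sec:prelim}

\subsection{Minkowski norms and duality}\label{ss:norms}

Let $F$ be a Minkowski norm on a vector space $\mathcal V$, that is, a function with the properties required of a Finsler metric on one tangent space. Put $E=\frac12F^2$. The function $F^*(\xi)=\max\{\xi(y):F(y)=1\}$ is a Minkowski norm on $\mathcal V^*$, and $F^{**}=F$. Put $E^*=\frac12F^{*2}$. The \emph{Legendre map} $dE\colon\mathcal V\setminus0\to\mathcal V^*\setminus0$, $y\mapsto dE_y=g_y(y,\cdot)$, is a diffeomorphism with inverse $dE^*$; it satisfies $F^*(dE_y)=F(y)$, and its derivative at $y$ is $u\mapsto g_y(u,\cdot)$.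

The restriction of a Minkowski norm to a subspace is a Minkowski norm. Let $\mathcal W\subset\mathcal V$ be a subspace with annihilator $\mathcal W^\perp=(\mathcal V/\mathcal W)^*$. The dual of $F^*|_{\mathcal W^\perp}$ is a Minkowski norm $\hat F$ on $\mathcal V/\mathcal W$, the \emph{quotient norm}. Restricting differentials to $\mathcal W^\perp$, and using $\xi(y)\le F^*(\xi)F(y)$, we get
\begin{equation}\label{eq:quot}
d\hat E^*(\xi)=dE^*(\xi)\bmod\mathcal W\quad(\xi\in\mathcal W^\perp\setminus0),\qquad \hat F(y\bmod\mathcal W)\le F(y).
\end{equation}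
On a Finsler manifold we use $E$, $E^*$, $dE$, $dE^*$ fiberwise. A diffeomorphism is an isometry if and only if its lift to $T^*M$ preserves $E^*$.

\subsection{Covariant derivative and Jacobi fields}\label{ss:jacobi}

We recall standard facts, as found for instance in Bao--Chern--Shen. A \emph{geodesic} is always nonconstant and of constant speed. The Chern connection has symmetric Christoffel symbols $\Gamma^i_{jk}(y)$ depending on a reference vector $y\ne0$. For a smooth family of curves $c_{s,r}(t)$ with velocity $T\neq0$ we take $T$ as reference vector and obtain covariant derivatives $D_s$, $D_r$ and $D=D_t$ of vector fields along the family. Symmetry gives $D_s\partial_rc=D_r\partial_sc$, and likewise for the other pairs of parameters, and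
\begin{equation}\label{eq:compat}
\partial_s\,g_T(U_1,U_2)=g_T(D_sU_1,U_2)+g_T(U_1,D_sU_2)+2C_T(D_sT,U_1,U_2),
\end{equation}
where the Cartan tensor $C_y(u,u_1,u_2)=\frac12\frac{d}{ds}\big|_0\,g_{y+su}(u_1,u_2)$ is totally symmetric and vanishes when one argument is $y$. Geodesics are the solutions of $Dc'=0$. Along a geodesic $c$ we write $g=g_{c'}$ and $|U|^2=g(U,U)$; by \eqref{eq:compat},
\[
\tfrac{d}{dt}\,g(U_1,U_2)=g(DU_1,U_2)+g(U_1,DU_2).
\]
The variation field $J$ of a variation of $c$ through geodesics is a \emph{Jacobi field}: $D^2J+RJ=0$. Here $R=R_{c'(t)}$ depends only on the vector $c'(t)$, is $g$-self-adjoint, and satisfies $Rc'=0$. Hence $K\ge0$ holds if and only if $g_y(R_yu,u)\ge0$ for all $y\neq 0$ and all $u$. For a variation of $c|_{[0,b]}$ with fixed endpoints and variation field $U$, the first derivative of $\frac12\int F^2$ vanishes and the second derivative is the index form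
\[
I(U,U)=\int_0^b |DU|^2-g(RU,U)\,dt .
\]

Let $\vartheta=\sum p_i\,dx^i$ be the canonical one-form on $T^*M$ and $\omega=d\vartheta$. The Hamiltonian field $\mathcal X_f$ of a function $f$ is given by $\dot x=\partial_pf$, $\dot p=-\partial_xf$; equivalently $df(\delta)=\omega(\delta,\mathcal X_f)$. A curve $c$ is a geodesic if and only if $dE(c')$ is an integral curve of $\mathcal X_{E^*}$ in $T^*M\setminus0$. Let $\Phi_t$ be the flow of $\mathcal X_{E^*}$. A vector $\delta\in T_\xi(T^*M)$, $\xi\ne0$, determines a Jacobi field $J_\delta$ along the geodesic below $\Phi_t\xi$: choose a curve $\xi_s$ with $\xi_0=\xi$ and $\partial_s\xi_s|_0=\delta$, and take the variation field of the geodesics below $\Phi_t\xi_s$.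

\begin{lemma}\label{lem:symp}
For $\delta_1,\delta_2\in T_\xi(T^*M)$ with Jacobi fields $J_1,J_2$, the function $g(DJ_1,J_2)-g(J_1,DJ_2)$ is constant in $t$ and equals $\omega(\delta_1,\delta_2)$. The linear map $\delta\mapsto J_\delta$ is injective.
\end{lemma}

\begin{proof}
The $t$-derivative of the function is $-g(RJ_1,J_2)+g(J_1,RJ_2)=0$. To evaluate it at $t=0$, take a two-parameter family $\xi_{s,r}$ with $\partial_s\xi=\delta_1$, $\partial_r\xi=\delta_2$ at $s=r=0$, let $c_{s,r}$ be the corresponding geodesics, and put $J_s=\partial_sc$, $J_r=\partial_rc$. Since $\xi=g_T(T,\cdot)$, we have $\vartheta(\partial_r\xi)=g_T(T,J_r)$. By \eqref{eq:compat}, in which the Cartan term vanishes because one argument is $T$, and by $D_sT=DJ_s$,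
\[
\partial_s\,\vartheta(\partial_r\xi)=g_T(DJ_s,J_r)+g_T(T,D_sJ_r).
\]
Subtract the same identity with $s$ and $r$ exchanged and use $D_sJ_r=D_rJ_s$. If $J_\delta=0$, then $\omega(\delta,\cdot)=0$, so $\delta=0$.
\end{proof}

\subsection{Homogeneous geodesics}\label{ss:hom}

In this subsection a connected Lie group $G$ acts transitively by isometries on a Finsler manifold $(M,F)$; no further hypothesis is made. Fix $o\in M$ with isotropy group $H$. Then $T_oM=\mathfrak g/\mathfrak h$ and $T_o^*M=\mathfrak h^\perp\subset\mathfrak g^*$. We write $\overline X$ for the class of $X$ in $\mathfrak g/\mathfrak h$, $X^*(x)=\frac d{dt}\big|_0\exp(tX)x$ for the action field, and $(\operatorname{ad}^*(Z)\xi)(Y)=-\xi([Z,Y])$. The lift to $T^*M$ of the flow of $X^*$ is the Hamiltonian flow of the \emph{momentum function} $P_X(\eta)=\langle\eta,X^*\rangle$. As $E^*$ is invariant, $dP_X(\mathcal X_{E^*})=-dE^*(\mathcal X_{P_X})=0$: momentum functions are constant along the geodesic flow.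

The first lemma translates ``this orbit is a geodesic'' into linear algebra.

\begin{lemma}\label{lem:crit}
Let $\xi\in\mathfrak h^\perp\setminus0$ and $X\in\mathfrak g$. Then $t\mapsto\exp(tX)\xi$ is an integral curve of $\mathcal X_{E^*}$ if and only if $\overline X=dE^*(\xi)$ and $\xi([X,\mathfrak g])=0$.
\end{lemma}

\begin{proof}
The curve is an integral curve of $\mathcal X_{P_X}$. Both $\mathcal X_{P_X}$ and $\mathcal X_{E^*}$ are invariant under $\exp(tX)$, so they agree along the curve if and only if they agree at $\xi$, that is, $d(P_X-E^*)=0$ at $\xi$. Since $G$ is transitive on $M$, the space $T_\xi(T^*M)$ is spanned by the vertical vectors and the lifted action fields of the elements $Z\in\mathfrak g$. On vertical vectors, $d(P_X-E^*)$ is the pairing with $\overline X-dE^*(\xi)$. On the lifted action field of $Z$ the form $dE^*$ vanishes, and $P_X(a\xi)=\xi(\operatorname{Ad}(a^{-1})X)$ for $a\in G$ gives $dP_X=\frac d{ds}\big|_0\,\xi(\operatorname{Ad}(\exp(-sZ))X)=\xi([X,Z])$.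
\end{proof}

Let $c(t)=\exp(tX)o$ be a geodesic and $y=c'(0)=\overline X$. Write vector fields along $c$ as $U(t)=(\exp tX)_*u(t)$ with $u(t)\in\mathfrak g/\mathfrak h$; we call this the \emph{moving frame}. The isometries $\exp(sX)$ shift $c$ along itself, so $g$ and $R$ are constant in the moving frame, equal to $g_y$ and $R_y$, and $DU=(\exp tX)_*(u'+Au)$ with a constant operator $A$. For constant $u_1,u_2$ the function $g(U_1,U_2)$ is constant, so $A$ is $g_y$-skew. The operator $A$ measures how fast the moving frame rotates against a parallel frame. The Jacobi equation becomes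
\begin{equation}\label{eq:jac}
u''+2Au'+(A^2+R)u=0 .
\end{equation}
When a whole family of orbits through $o$ consists of geodesics, one solution of \eqref{eq:jac} is known explicitly, and the equation can be solved for $A$ and $R$.

\begin{lemma}\label{lem:family}
Let $X_s\in\mathfrak g$ depend smoothly on $s$, and suppose that each curve $t\mapsto\exp(tX_s)o$ is a geodesic. Put $X=X_0$ and $W=\frac d{ds}\big|_0X_s$. Then, for the geodesic $\exp(tX)o$,
\begin{gather}
A\overline W=\tfrac12\overline{[X,W]},\qquad R\overline W=-\overline{[X,[X,W]]}+3A^2\overline W,\label{eq:AR}\\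
g(R\overline W,\overline W)=-g\big(\overline{[X,[X,W]]},\overline W\big)-\tfrac34\big|\overline{[X,W]}\big|^2 .\label{eq:Rww}
\end{gather}
\end{lemma}

\begin{proof}
By the formula for the derivative of the exponential map, the Jacobi field $\partial_s|_0\exp(tX_s)o$ is, in the moving frame, the class $u(t)$ of $\int_0^te^{-\tau\operatorname{ad}X}W\,d\tau$. Thus $u(0)=0$, $u'(0)=\overline W$, $u''(0)=-\overline{[X,W]}$, $u'''(0)=\overline{[X,[X,W]]}$. Equation \eqref{eq:jac} at $t=0$ is the first identity; it gives $u''(0)=-2A\overline W$. The derivative of \eqref{eq:jac} at $t=0$ reads $u'''(0)-4A^2\overline W+A^2\overline W+R\overline W=0$, which is the second identity. Since $A$ is skew, $3g(A^2\overline W,\overline W)=-3|A\overline W|^2$, and \eqref{eq:Rww} follows.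
\end{proof}

\section{Examples}\label{sec:examples}

In \eqref{eq:Rww} the last term is never positive, so positive curvature can come only from the double bracket. The first two examples show the two extremes.

\begin{example}\label{ex:normal}
Let $Q$ be a connected group whose Lie algebra $\mathfrak q$ has an invariant inner product $\langle\cdot,\cdot\rangle$, let $H\subset Q$ be a closed subgroup, and let $\mathfrak m$ be the orthogonal complement of $\mathfrak h$. The inner product on $\mathfrak m\cong\mathfrak q/\mathfrak h$ defines a $Q$-invariant Riemannian metric on $Q/H$. For $0\ne X\in\mathfrak m$ and $\xi=\langle X,\cdot\rangle$ we have $\xi([X,Z])=\langle[X,X],Z\rangle=0$, so $\exp(tX)o$ is a geodesic by Lemma~\ref{lem:crit}, and $Q/H$ is a g.o.\ manifold. Apply Lemma~\ref{lem:family} to $X_s=X+sW$, $W\in\mathfrak m$. As $-\langle[X,[X,W]],W\rangle=|[X,W]|^2$,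
\[
g(RW,W)=|[X,W]_{\mathfrak h}|^2+\tfrac14|[X,W]_{\mathfrak m}|^2\ge0 .
\]
\end{example}

\begin{example}\label{ex:heis}
Let $\mathfrak g$ have the basis $X_1,X_2,Z,T$ with $Z$ central, $[X_1,X_2]=Z$, $[T,X_1]=X_2$, $[T,X_2]=-X_1$. Let $M$ be the simply connected Heisenberg group with the left-invariant Riemannian metric for which $X_1,X_2,Z$ are orthonormal. The rotations generated by $T$ are isometric automorphisms, so $M=G/H$ with $\mathfrak h=\mathbb RT$. Let $\xi\in\mathfrak h^\perp$ be dual to $y=a_1X_1+a_2X_2+cZ$, and try $X=y+\lambda T$. Then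
\[
\xi([X,X_1])=a_2(\lambda-c),\qquad \xi([X,X_2])=a_1(c-\lambda),\qquad \xi([X,T])=-a_1a_2+a_2a_1=0 .
\]
With $\lambda=c$ Lemma~\ref{lem:crit} applies, so $M$ is a g.o.\ manifold. For $c=0$ no isotropy component is needed: every $X\neq0$ in the span of $X_1,X_2$ generates a geodesic. Take $X_s=X_1+sX_2$. The double bracket $[X_1,[X_1,X_2]]$ vanishes, and Lemma~\ref{lem:family} gives
\[
AX_2=\tfrac12Z,\qquad g(RX_2,X_2)=-\tfrac34=-3|AX_2|^2 .
\]
Three features made this work: the geodesics orthogonal to the ideal $\mathbb RZ$ are orbits of elements of the ideal $\mathfrak n=\operatorname{span}(X_1,X_2,Z)$; the variation vector $X_2$ is orthogonal to $Z$; and the double bracket lies in $\mathbb RZ$. Lemma~\ref{lem:curv-ideal} reproduces all three in general.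
\end{example}

\begin{example}\label{ex:hyp}
The hyperbolic plane is a g.o.\ manifold, since every geodesic is the axis of a one-parameter group of translations, and $K=-1$.
\end{example}

To see that the conclusion of Theorem~\ref{thm:A} fails in the last two examples, we describe the spaces on which a quasi-compact group is transitive. The same lemma gives the last assertion of Theorem~\ref{thm:B}.

\begin{lemma}\label{lem:top}
Let a connected quasi-compact Lie group $Q$ act transitively on a connected simply connected manifold $M$, and let $o\in M$. Then a compact semisimple group $Q_c$ and a vector group $\mathbb R^c$, both subgroups of the universal covering group of $Q$, act on $M$ in such a way that $(Q_c\cdot o)\times\mathbb R^c\to M$, $(z,r)\mapsto r\cdot z$, is a diffeomorphism.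
\end{lemma}

\begin{proof}
Let $Q$ be simply connected. Then $Q=Q_c\times\mathbb R^b$, where $Q_c$ is simply connected with compact semisimple Lie algebra, hence compact by Weyl's theorem. The isotropy group $Q_o$ is connected because $M$ is simply connected. Its projection to $\mathbb R^b$ is a connected Lie subgroup, that is, a linear subspace $\mathfrak b$, and $Q_cQ_o=Q_c\times\mathfrak b$. Let $\mathbb R^c$ be a linear complement of $\mathfrak b$. The map $\varpi\colon M=Q/Q_o\to Q/Q_cQ_o=\mathbb R^b/\mathfrak b\cong\mathbb R^c$ is an equivariant submersion with $\varpi^{-1}(0)=Q_c\cdot o$. The inverse of $(z,r)\mapsto r\cdot z$ is $x\mapsto((-\varpi(x))\cdot x,\varpi(x))$.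
\end{proof}

Suppose that a quasi-compact group acts isometrically and transitively on a contractible Finsler manifold. Its identity component is still transitive. In Lemma~\ref{lem:top} the closed manifold $Q_c\cdot o$ is contractible, hence a point, so $\mathbb R^c$ acts simply transitively by isometries. For an abelian group Lemma~\ref{lem:crit} makes all nonconstant one-parameter orbits geodesics, and \eqref{eq:Rww} gives $K=0$. The manifolds of Examples~\ref{ex:heis} and~\ref{ex:hyp} are contractible and not flat. So the hypothesis $K\ge0$ cannot be dropped from Theorem~\ref{thm:A}.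

\section{The nilradical is abelian}\label{sec:nil}

\subsection{Standing assumptions}

From now on $(M_1,F)$ and $\mathfrak g$ are as in Theorem~\ref{thm:B}; for Theorem~\ref{thm:A} take $M_1=M$. Let $M$ be the universal cover of $M_1$ with the lifted metric, and let $G$ be the universal covering group of $I_0(M_1,F)$, which is transitive on $M_1$. The lifts to $M$ of the elements of $I_0(M_1,F)$ form a covering group of $I_0(M_1,F)$, and $G$ acts on $M$ through its identity component. The $G$-orbits in $M$ are open, so $G$ is transitive. Fix $o\in M$ with isotropy group $H\subset G$. It is connected because $G$ is connected and $M$ is simply connected, and $\mathfrak h$ is also the isotropy algebra of $I_0(M_1,F)$ at the image of $o$. We shall use the following facts.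
\begin{itemize}
\item[(i)] \emph{$\operatorname{Ad}(H)\subset GL(\mathfrak g)$ is compact.} It is generated by $e^{\operatorname{ad}\mathfrak h}$, so it is the image under $\operatorname{Ad}$ of the identity component of a compact isotropy group of $I(M_1,F)$. Hence $\mathfrak g$ has an $\operatorname{Ad}(H)$-invariant inner product, and for $\eta\in\mathfrak h$ the operator $\operatorname{ad}\eta$ is semisimple on $\mathfrak g$ and on quotients of invariant subspaces.
\item[(ii)] \emph{A central element $Z$ of $\mathfrak g$ that lies in $\mathfrak h$ is $0$.} Indeed $\exp(tZ)$ fixes $o$ and commutes with $G$, so it fixes every point, and $I(M_1,F)$ acts effectively.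
\item[(iii)] \emph{Every geodesic of $M$ is $\exp(tX)c(0)$ with $X\in\mathfrak g$.} Project it to $M_1$ and lift. Consequently every trajectory of $\Phi_t$ has the form $\exp(tX)\xi$.
\item[(iv)] \emph{$K\ge0$ on $M$.}
\end{itemize}
By (iii), for each $\xi\in\mathfrak h^\perp\setminus0$ there is an $X$ as in Lemma~\ref{lem:crit}. This $X$ is not explicit, but it can be eliminated. If $Z\in\mathfrak g$ and $\operatorname{ad}^*(Z)\xi$ lies in $\mathfrak h^\perp$, then $dE^*_\xi(\operatorname{ad}^*(Z)\xi)=(\operatorname{ad}^*(Z)\xi)(X)=\xi([X,Z])=0$. Thus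
\begin{equation}\label{eq:go}
\xi\in\mathfrak h^\perp\setminus0,\quad \operatorname{ad}^*(Z)\xi\in\mathfrak h^\perp\quad\Longrightarrow\quad dE^*_\xi(\operatorname{ad}^*(Z)\xi)=0 .
\end{equation}
For $Z\in\mathfrak h$ this is the $H$-invariance of $E^*$. The g.o.\ condition extends it to every coadjoint direction that is tangent to $\mathfrak h^\perp$.

\subsection{Abelian quotients of ideals}

Call a pair of ideals $\mathfrak z\subset\mathfrak a$ of $\mathfrak g$ \emph{admissible} if $\mathfrak a/\mathfrak z$ is abelian and $\mathfrak a\cap\mathfrak h=0$. The group $G$ acts on $\mathfrak a/\mathfrak z$ through $\operatorname{Ad}$. The next lemma, which uses no curvature, says that on such a quotient $G$ moves vectors in no more directions than the compact group $\operatorname{Ad}(H)$.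

\begin{lemma}\label{lem:orth}
Let $\mathfrak z\subset\mathfrak a$ be admissible and $\mathfrak u=\mathfrak a/\mathfrak z$. Then $G$ preserves every $H$-invariant inner product on $\mathfrak u$, and every $H$-invariant $C^1$ function on $\mathfrak u\setminus0$ or on $\mathfrak u^*\setminus0$ is $G$-invariant.
\end{lemma}

\begin{proof}
Let $0\ne\alpha\in\mathfrak u^*$, regarded as a functional on $\mathfrak a$ that vanishes on $\mathfrak z$. Let $a\in\mathfrak a$ satisfy $\alpha([a,\mathfrak h])=0$. We claim that $\alpha([a,\mathfrak g])=0$. As $\mathfrak a\cap\mathfrak h=0$, there is $\xi\in\mathfrak h^\perp$ with $\xi|_{\mathfrak a}=\alpha$. Put $\zeta=\operatorname{ad}^*(a)\xi$, so $\zeta(Y)=-\alpha([a,Y])$. Then $\zeta$ vanishes on $\mathfrak h$ by assumption and on $\mathfrak a$ because $[\mathfrak a,\mathfrak a]\subset\mathfrak z$. The covectors $\xi_s=\xi+s\zeta\in\mathfrak h^\perp$ all restrict to $\alpha$ on $\mathfrak a$; hence $\xi_s\ne0$ and $\operatorname{ad}^*(a)\xi_s=\zeta$. By \eqref{eq:go}, $E^*(\xi_s)$ is constant for $s\in\mathbb R$. The level sets of $E^*$ in $\mathfrak h^\perp$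 are bounded, so $\zeta=0$, which is the claim.

The claim says that the subspaces $\mathfrak h\alpha\subset\mathfrak g\alpha$ of $\mathfrak u^*$ have the same annihilator in $\mathfrak u$. Hence $\mathfrak g\alpha=\mathfrak h\alpha$ for all $\alpha$. An $H$-invariant $C^1$ function on $\mathfrak u^*\setminus0$ therefore has zero derivative along $\mathfrak g\alpha$ at each $\alpha$, and it is $G$-invariant because $G$ is connected. Apply this to the squared norm dual to an $H$-invariant inner product on $\mathfrak u$, which exists by (i): the group $G$ acts orthogonally on $\mathfrak u^*$ and on $\mathfrak u$. The inner product then identifies $\mathfrak u$ with $\mathfrak u^*$ equivariantly, which gives the statement on functions on $\mathfrak u\setminus0$.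
\end{proof}

Now curvature enters. We repeat the computation of Example~\ref{ex:heis} with $\mathfrak a$ in the role of the Heisenberg algebra and $\mathfrak z$ in the role of its center. The difficulty is to find enough geodesics generated by elements of $\mathfrak a$; they are supplied by the quotient norm and Lemma~\ref{lem:orth}.

\begin{lemma}\label{lem:curv-ideal}
If $\mathfrak z\subset\mathfrak a$ is admissible, then $[\mathfrak a,\mathfrak a]=[\mathfrak a,\mathfrak z]$.
\end{lemma}

\begin{proof}
Since $\mathfrak a\cap\mathfrak h=0$, we regard $\mathfrak z\subset\mathfrak a$ as subspaces of $T_oM=\mathfrak g/\mathfrak h$. Let $\hat F$ be the quotient norm on $T_oM/\mathfrak z$, which contains $\mathfrak a/\mathfrak z$. The isotropy action of $H$ preserves $F$ and $\mathfrak z$, so $\hat E$ is $H$-invariant, and $\hat E|_{\mathfrak a/\mathfrak z}$ is $G$-invariant by Lemma~\ref{lem:orth}.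

\emph{Geodesics generated by $\mathfrak a$.} Let $0\ne\hat y\in\mathfrak a/\mathfrak z$ and $\xi=d\hat E_{\hat y}\in(\mathfrak h+\mathfrak z)^\perp$. The $G$-invariance gives $\xi([Y,\hat y])=0$ for all $Y\in\mathfrak g$. By \eqref{eq:quot} the vector $X=dE^*(\xi)\in T_oM$ projects to $\hat y$, so $X\in\mathfrak a$. As $[Y,X]\bmod\mathfrak z=[Y,\hat y]$ and $\xi|_{\mathfrak z}=0$, we obtain $\xi([X,\mathfrak g])=0$, and $\exp(tX)o$ is a geodesic by Lemma~\ref{lem:crit}.

\emph{Variation.} Let $\hat w\in\mathfrak a/\mathfrak z$. The construction applied to $\hat y+s\hat w$, for small $s$, gives $\xi_s$ and $X_s\in\mathfrak a$, smooth in $s$, with $\xi_s=dE_{X_s}$. Let $W=\frac d{ds}\big|_0X_s\in\mathfrak a$. Then $W\bmod\mathfrak z=\hat w$, and differentiating $dE_{X_s}(\zeta)=0$ gives $g_X(W,\zeta)=0$ for $\zeta\in\mathfrak z$. So $W$ is the element over $\hat w$ in the $g_X$-orthogonal complement $\mathfrak w$ of $\mathfrak z$ in $\mathfrak a$, and every element of $\mathfrak w$ occurs. Now $[X,W]\in\mathfrak z$ because $\mathfrak a/\mathfrak z$ is abelian, so $[X,[X,W]]\in\mathfrak z$ is orthogonal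 to $W$, and \eqref{eq:Rww} reduces to
\[
g(RW,W)=-\tfrac34|[X,W]|^2 .
\]
By (iv), $[X,\mathfrak w]=0$, and hence $[X,\mathfrak a]=[X,\mathfrak z]$. The elements $X$ obtained from all $\hat y\ne0$ span $\mathfrak a$ together with $\mathfrak z$, so $[\mathfrak a,\mathfrak a]\subset[\mathfrak a,\mathfrak z]$.
\end{proof}

\begin{proposition}\label{prop:nil}
The nilradical $\mathfrak n$ is abelian, and $\mathfrak n\cap\mathfrak h=0$.
\end{proposition}

\begin{proof}
For $Z\in\mathfrak n$ the operator $\operatorname{ad}Z$ maps $\mathfrak g$ into $\mathfrak n$ and is nilpotent there, so it is nilpotent. If also $Z\in\mathfrak h$, it is semisimple by (i); then $\operatorname{ad}Z=0$, and $Z=0$ by (ii). So $[\mathfrak n,\mathfrak n]\subset\mathfrak n$ is admissible, and Lemma~\ref{lem:curv-ideal} gives $[\mathfrak n,\mathfrak n]=[\mathfrak n,[\mathfrak n,\mathfrak n]]$. The lower central series of $\mathfrak n$ is therefore constant from its second term on, and it ends in $0$.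
\end{proof}

\begin{remark}
Without (iv) the nilradical is still at most two-step nilpotent, as in Example~\ref{ex:heis}. Let $C^1=\mathfrak n$, $C^{i+1}=[\mathfrak n,C^i]$, and let $C^k$ be the last nonzero term. If $k\ge3$, then $[C^{k-1},C^{k-1}]\subset C^{2k-2}=0$. By Lemma~\ref{lem:orth} for $0\subset C^{k-1}$, the nilpotent operators $\operatorname{ad}Z$, $Z\in\mathfrak n$, are skew on $C^{k-1}$, hence zero, and $C^k=0$, a contradiction.
\end{remark}

\section{The semisimple part is compact}\label{sec:ss}

Let $\mathfrak r$ be the radical of $\mathfrak g$. If $\mathfrak g/\mathfrak r$ has a noncompact simple ideal, then $M$ fibers over a symmetric space $\Sigma$ of noncompact type. We show that $F$ induces on $\Sigma$ a Finsler metric of non-positive, nowhere vanishing curvature operator, for which the projection does not increase lengths. On a long geodesic segment the index form is then small on $M$ and large on $\Sigma$, in contradiction with the length inequality.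

\begin{proposition}\label{prop:ss}
The Lie algebra $\mathfrak g/\mathfrak r$ is compact.
\end{proposition}

\begin{proof}
Let $\mathfrak s_{nc}$ be the sum of the noncompact simple ideals of $\mathfrak g/\mathfrak r$, and suppose $\mathfrak s_{nc}\ne0$. Let $\sigma\colon\mathfrak g\to\mathfrak s_{nc}$ be the projection and $\rho\colon G\to S=\operatorname{Int}(\mathfrak s_{nc})$ the epimorphism induced by $\operatorname{Ad}$ on $\mathfrak g/\ker\sigma$. Recall that a Cartan decomposition $\mathfrak s_{nc}=\mathfrak k\oplus\mathfrak p$ satisfies $[\mathfrak k,\mathfrak k]\subset\mathfrak k$, $[\mathfrak k,\mathfrak p]\subset\mathfrak p$, $[\mathfrak p,\mathfrak p]\subset\mathfrak k$; that the Killing form $B$ is negative definite on $\mathfrak k$, positive definite on $\mathfrak p\neq0$, and $B(\mathfrak k,\mathfrak p)=0$; and that the connected subgroup $K_0\subset S$ with Lie algebra $\mathfrak k$ is compact and contains a conjugate of every compact subgroup of $S$. By (i), $\rho(H)$ is compact, so we can choose the decomposition with $\rho(H)\subset K_0$. Let $\Sigma=S/K_0$ with base point $b_0$,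 and let $\pi\colon M\to\Sigma$, $\pi(ao)=\rho(a)b_0$, be the equivariant submersion. We identify $T_{b_0}\Sigma$ with $\mathfrak p$, and $T^*_{b_0}\Sigma$ with $\mathfrak p$ by $a\mapsto B(a,\cdot)$.

\emph{Step 1: a metric on $\Sigma$.} The natural candidate at $b_0$ is the quotient norm. It is invariant under $\rho(H)$, but we need invariance under the larger group $K_0$; this is where the g.o.\ condition is used. For $a\in\mathfrak p$ put $\xi_a=B(a,\sigma(\cdot))=\pi^*B(a,\cdot)\in\mathfrak h^\perp$ and $e(a)=E^*(\xi_a)$. For $Z\in\sigma^{-1}(\mathfrak k)$ we have $\operatorname{ad}^*(Z)\xi_a=\xi_{[\sigma Z,a]}\in\mathfrak h^\perp$, and \eqref{eq:go} gives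
\begin{equation}\label{eq:einv}
de_a([Z',a])=0\qquad(a\in\mathfrak p\setminus 0,\ Z'\in\mathfrak k).
\end{equation}
So $e$ is invariant under the connected group $K_0$ and defines an $S$-invariant Finsler metric $F_\Sigma$ on $\Sigma$ with $E_\Sigma^*(\beta)=E^*(\pi^*\beta)$ at $o$, and by equivariance at every point of $M$. By \eqref{eq:quot}, $F_\Sigma(d\pi\,v)\le F(v)$ for all $v\in TM$.

\emph{Step 2: curvature of $\Sigma$.} Let $0\ne Y\in\mathfrak p$ be Legendre dual to $a\in\mathfrak p$, that is, $de_a=B(\cdot,Y)$. By \eqref{eq:einv}, $B(Z',[a,Y])=B([Z',a],Y)=0$ for $Z'\in\mathfrak k$. Since $[a,Y]\in\mathfrak k$, we get $[a,Y]=0$, hence $B(a,[Y,\cdot])=0$, and $\exp(tY)b_0$ is a geodesic by Lemma~\ref{lem:crit} applied to $\Sigma$. Apply Lemma~\ref{lem:family} to $Y+sW$, $W\in\mathfrak p$. As $[Y,W]\in\mathfrak k$, the operator $A$ of this geodesic vanishes, and the curvature operator of $\Sigma$ is $R^\Sigma_Y=-(\operatorname{ad}Y)^2|_{\mathfrak p}$. The operator $(\operatorname{ad}Y)^2|_{\mathfrak p}$ is $B$-symmetric with $B((\operatorname{ad}Y)^2W,W)=-B([Y,W],[Y,W])\ge0$. So its eigenvalues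 are non-negative and its kernel is $\{W:[Y,W]=0\}$. It is also self-adjoint for the fundamental tensor $g^\Sigma_Y$. Therefore the quadratic form
\[
q(W)=-g^\Sigma_Y(R^\Sigma_YW,W)
\]
is positive semidefinite, and $q(W)=0$ only if $[Y,W]=0$. There is $W_0\in\mathfrak p$ with $q(W_0)>0$: otherwise $[Y,\mathfrak p]=0$, and since $[Y,\mathfrak k]\subset\mathfrak p$ we would have $(\operatorname{ad}Y)^2=0$ and $B(Y,Y)=0$.

\emph{Step 3: a geodesic that projects to a geodesic.} Fix $0\ne a\in\mathfrak p$, let $X$ be as in Lemma~\ref{lem:crit} for $\xi=\xi_a$, and let $c(t)=\exp(tX)o$, $y=c'(0)$. By \eqref{eq:quot}, $Y=d\pi(y)$ is the $F_\Sigma$-dual of $a$. Thus $Y\ne0$ and $F_\Sigma(Y)=F^*(\xi)=F(y)$. Also $B(a,[\sigma X,\sigma Z])=\xi([X,Z])=0$ for $Z\in\mathfrak g$, so $\pi c(t)=\exp(t\sigma X)b_0$ is a geodesic of $\Sigma$ by Lemma~\ref{lem:crit}, with the same speed as $c$. For a variation $c_s$ of $c|_{[0,b]}$ with fixed endpoints, $\int F^2(c_s')\ge\int F_\Sigma^2((\pi c_s)')$, with equality at $s=0$, where both sides are critical. Hence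
\begin{equation}\label{eq:index}
I_M(U,U)\ge I_\Sigma(d\pi U,d\pi U)\qquad\text{if }U(0)=0,\ U(b)=0 .
\end{equation}

\emph{Step 4: comparison.} Take $q$ and $W_0$ for this $Y$, choose $u_0\in T_oM$ with $d\pi(u_0)=W_0$, and put $U=\varphi(t)(\exp tX)_*e^{-tA}u_0$ with $\varphi(t)=\sin(\pi t/b)$. The field $(\exp tX)_*e^{-tA}u_0$ is parallel along $c$, so (iv) gives
\[
I_M(U,U)\le|u_0|^2\int_0^b\varphi'^2\,dt=\frac{\pi^2|u_0|^2}{2b}.
\]
On $\Sigma$ the curvature operator is constant in the moving frame of $\sigma X$, and in that frame $d\pi U$ is $\varphi(t)\,d\pi(e^{-tA}u_0)$. Dropping the derivative term,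
\[
I_\Sigma(d\pi U,d\pi U)\ge\int_0^b\varphi^2f\,dt,\qquad f(t)=q\big(d\pi(e^{-tA}u_0)\big)\ge0 .
\]
The vector $e^{-tA}u_0$ rotates and may pass through the null space of $q\circ d\pi$, so we estimate $f$ on average. Since $A$ is skew, $d\pi(e^{-tA}u_0)=\sum_\lambda e^{i\lambda t}w_\lambda$ with distinct real $\lambda$ and $w_\lambda\in\mathfrak p\otimes\mathbb C$. Extend $q$ to a positive semidefinite Hermitian form $q(\cdot,\cdot)$. Then $f(t)=\sum_{\lambda,\lambda'}e^{i(\lambda-\lambda')t}q(w_\lambda,w_{\lambda'})$, so $\big|\int_{t_1}^{t_2}f\,dt-\mu(t_2-t_1)\big|\le C$ with $\mu=\sum_\lambda q(w_\lambda,w_\lambda)$ and a constant $C$ independent of $t_1,t_2$. If $\mu$ were $0$, all $w_\lambda$ would lie in the null space of $q$, and so would $W_0=\sum w_\lambda$. Thus $\mu>0$. As $\varphi^2\ge\frac12$ on $[b/4,3b/4]$, inequality \eqref{eq:index} gives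
\[
\frac{\pi^2|u_0|^2}{2b}\ge\frac12\Big(\frac{\mu b}2-C\Big),
\]
which is false for large $b$.
\end{proof}

\section{The semidirect product $L\ltimes V$}\label{sec:structure}

By Proposition~\ref{prop:nil} the pair $0\subset\mathfrak n$ is admissible, so by Lemma~\ref{lem:orth} $G$ preserves an inner product on $\mathfrak n$. Put
\[
\mathfrak n_0=\{Z\in\mathfrak n:[\mathfrak g,Z]=0\},\qquad V=[\mathfrak g,\mathfrak n].
\]
Both are ideals of $\mathfrak g$. Since $\langle[Y,Z],Z_0\rangle=-\langle Z,[Y,Z_0]\rangle$ for $Y\in\mathfrak g$ and $Z,Z_0\in\mathfrak n$, an element $Z_0$ is orthogonal to $V$ if and only if it lies in $\mathfrak n_0$. Hence $\mathfrak n=\mathfrak n_0\oplus V$, and no nonzero vector of $V$ is annihilated by $\mathfrak g$. In a compact Lie algebra the nilradical is central and $V=0$; so $V$ is the obstruction to compactness that we expect, and we show that it is the only one.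

This does not follow from Propositions~\ref{prop:nil} and~\ref{prop:ss} alone. Let the Heisenberg algebra $\operatorname{span}(X_1,X_2,Z)$ act on $\mathbb R^2\oplus\mathbb R^2$ so that $X_j$ rotates the $j$-th plane and $Z$ acts trivially. The semidirect product is solvable, its nilradical $\mathbb RZ\oplus\mathbb R^4$ is abelian, $V=\mathbb R^4$, and the quotient by $V$ is the Heisenberg algebra. A second application of Lemma~\ref{lem:curv-ideal} excludes this.

\begin{lemma}\label{lem:gprime}
The Lie algebra $\mathfrak g'=\mathfrak g/V$ is compact.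
\end{lemma}

\begin{proof}
Let $\mathfrak g=\mathfrak s+\mathfrak r$ be a Levi decomposition; $\mathfrak s\cong\mathfrak g/\mathfrak r$ is compact semisimple by Proposition~\ref{prop:ss}. Put $\mathfrak r'=\mathfrak r/V$. Recall that $[\mathfrak g,\mathfrak r]\subset\mathfrak n$. So $[\mathfrak g',\mathfrak r']\subset\mathfrak n/V$, which is central in $\mathfrak g'$. For $a,b\in\mathfrak s$ and $x\in\mathfrak r'$ this gives $[[a,b],x]=[a,[b,x]]-[b,[a,x]]=0$. As $[\mathfrak s,\mathfrak s]=\mathfrak s$, the algebra $\mathfrak g'=\mathfrak s\oplus\mathfrak r'$ is a direct sum of ideals. It remains to show that $\mathfrak z'=[\mathfrak r',\mathfrak r']=[\mathfrak g',\mathfrak r']$ vanishes. Note that $\mathfrak z'\subset\mathfrak n/V$ is central in $\mathfrak g'$.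

The ideal $\mathfrak r$ may meet $\mathfrak h$, so we replace it by a smaller ideal with the same brackets modulo $V$. Let $\eta\in\mathfrak h$ have image $a+x$ in $\mathfrak g'$, with $a\in\mathfrak s$, $x\in\mathfrak r'$. On $\mathfrak r'$ the operator $\operatorname{ad}\eta$ equals $\operatorname{ad}x$, whose square vanishes; it is semisimple by (i), hence zero. Thus $x$ lies in the center $Z(\mathfrak r')$. Choose a linear complement $\mathfrak r_2'$ of $Z(\mathfrak r')$ in $\mathfrak r'$, and put $\mathfrak a'=\mathfrak r_2'\oplus\mathfrak z'$. Since $[\mathfrak g',\mathfrak a']\subset\mathfrak z'$, the space $\mathfrak a'$ is an ideal and $\mathfrak a'/\mathfrak z'$ is abelian. Let $\mathfrak z\subset\mathfrak a$ be the preimages of $\mathfrak z'\subset\mathfrak a'$ in $\mathfrak g$; then $\mathfrak z\subset\mathfrak n$. If $\eta\in\mathfrak a\cap\mathfrak h$, its image lies in $\mathfrak a'\cap Z(\mathfrak r')=\mathfrak z'$, so $\eta\in\mathfrak n\cap\mathfrak h=0$. The pair is admissible, and Lemma~\ref{lem:curv-ideal} gives $[\mathfrak a,\mathfrak a]=[\mathfrak a,\mathfrak z]\subset V$.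 Hence $\mathfrak a'$ is abelian and $\mathfrak z'=[\mathfrak r_2',\mathfrak r_2']=0$.
\end{proof}

Next we split the extension $0\to V\to\mathfrak g\to\mathfrak g'\to0$, and we want the complementary subalgebra to contain $\mathfrak h$. The obstruction to splitting is a $2$-cocycle of $\mathfrak g'$ with values in $V$. The Casimir operator gives an explicit primitive, and the explicit formula shows that $\mathfrak h$ need not be moved.

\begin{lemma}\label{lem:split}
There is a subalgebra $\mathfrak l\subset\mathfrak g$ with $\mathfrak g=\mathfrak l\oplus V$ as vector spaces and $\mathfrak h\subset\mathfrak l$. It is isomorphic to $\mathfrak g'$, hence compact.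
\end{lemma}

\begin{proof}
Since $V$ is abelian, $\mathfrak g'$ acts on $V$; we write $a\cdot v$. The action is by skew maps, and only $0$ is annihilated by all of $\mathfrak g'$. Let $X_1,\dots,X_d$ be an orthonormal basis of $\mathfrak g'$ for an invariant inner product. For $a\in\mathfrak g'$ the matrix of $\operatorname{ad}a$ is antisymmetric, so
\begin{equation}\label{eq:cas}
\sum_i[a,X_i]\otimes X_i+\sum_iX_i\otimes[a,X_i]=0 .
\end{equation}
Let $\Omega v=\sum_iX_i\cdot X_i\cdot v$. By \eqref{eq:cas}, $\Omega$ commutes with the action of $\mathfrak g'$. It is invertible because $\langle\Omega v,v\rangle=-\sum_i|X_i\cdot v|^2<0$ for $v\ne0$.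

As $\mathfrak h\cap V=0$, by (i) there is an $\operatorname{ad}(\mathfrak h)$-invariant linear complement $\mathfrak m$ of $V$ in $\mathfrak g$ with $\mathfrak h\subset\mathfrak m$: add to $\mathfrak h$ the orthogonal complement of $\mathfrak h\oplus V$. Let $\iota_0\colon\mathfrak g'\to\mathfrak m$ be the inverse of the projection, and put
\[
\kappa(a,b)=[\iota_0a,\iota_0b]-\iota_0[a,b]\in V .
\]
The form $\kappa$ is antisymmetric. If $\iota_0b\in\mathfrak h$, then $[\iota_0a,\iota_0b]\in\mathfrak m$, so $\kappa(a,b)\in\mathfrak m\cap V=0$. Since $[\iota_0a,[\iota_0b,\iota_0c]]=\iota_0[a,[b,c]]+\kappa(a,[b,c])+a\cdot\kappa(b,c)$, the Jacobi identity says that the cyclic sum of $a\cdot\kappa(b,c)+\kappa(a,[b,c])$ vanishes. For the triple $(X_i,a,b)$ this reads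
\begin{equation}\label{eq:cocycle}
X_i\cdot\kappa(a,b)=a\cdot\kappa(X_i,b)-\kappa([a,X_i],b)-b\cdot\kappa(X_i,a)+\kappa([b,X_i],a)-\kappa(X_i,[a,b]).
\end{equation}
Put $\chi(b)=\sum_iX_i\cdot\kappa(X_i,b)$. Moving $a$ past $X_i$ and using \eqref{eq:cas},
\[
a\cdot\chi(b)=\sum_iX_i\cdot a\cdot\kappa(X_i,b)+\sum_i[a,X_i]\cdot\kappa(X_i,b)=\sum_iX_i\cdot\big(a\cdot\kappa(X_i,b)-\kappa([a,X_i],b)\big).
\]
Apply $X_i$ to \eqref{eq:cocycle} and sum over $i$: $\Omega\,\kappa(a,b)=a\cdot\chi(b)-b\cdot\chi(a)-\chi([a,b])$. Let $\psi=\Omega^{-1}\chi$ and $\iota=\iota_0-\psi$. As $V$ is abelian,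
\[
[\iota a,\iota b]-\iota[a,b]=\kappa(a,b)-a\cdot\psi(b)+b\cdot\psi(a)+\psi([a,b])=0 .
\]
So $\mathfrak l=\iota(\mathfrak g')$ is a subalgebra complementary to $V$. If $\iota_0b\in\mathfrak h$, then $\chi(b)=0$ and $\iota b=\iota_0b$; hence $\mathfrak h\subset\mathfrak l$.
\end{proof}

We pass to groups. Let $L$ be the simply connected group with Lie algebra $\mathfrak l$. The simply connected group $G$ is $L\ltimes V$, with product $(k,w)(k',w')=(kk',w+kw')$. The group $L$ acts orthogonally on $V$ without nonzero fixed vectors, and $H\subset L$ because $H$ is connected. Put $N=L/H$. The map $(k,w)H\mapsto(kH,w)$ identifies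
\begin{equation}\label{eq:global}
M=N\times V,\qquad(k,w)\cdot(x,v)=(kx,\,w+kv),\qquad o=(eH,0).
\end{equation}

\section{Removing the twist}\label{sec:untwist}

Write points of $T^*M=T^*N\times V\times V^*$ as $(x,p;v,\alpha)$. The element $(k,w)\in G$ maps such a point to $(kx,kp;w+kv,k\alpha)$, where $k\alpha=\alpha\circ k^{-1}$. So $E^*$ does not depend on $v$, and $E^*(kx,kp,k\alpha)=E^*(x,p,\alpha)$. For $k\in L$ let
\[
r_k\colon M\to M,\qquad r_k(x,v)=(x,kv).
\]

\begin{proposition}\label{prop:untwist}
$E^*(x,p,k\alpha)=E^*(x,p,\alpha)$ for all $k\in L$. Equivalently, the maps $r_k$ are isometries of $(M,F)$.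
\end{proposition}

For $p=0$ this follows from Lemma~\ref{lem:orth}, since $\alpha\mapsto E^*(eH,0,\alpha)$ is $H$-invariant. For $p\ne0$ neither $H$-invariance nor \eqref{eq:go} applies directly, because the elements of $\mathfrak l$ move $p$ together with $\alpha$. We argue along a geodesic instead. The component $\alpha$ is constant along the geodesic flow, and the g.o.\ condition will show that the linear function $\langle\alpha,v\rangle$ on $M$ is affine along every geodesic whose momentum is $\alpha$. On a Riemannian manifold, a function that is affine along \emph{all} geodesics has vanishing Hessian and parallel gradient. Here the function is tied to the geodesic, so fewer variations are available. Still, one finds a family of $\dim M$ independent Jacobi fields on which $\langle\alpha,dv\rangle$ is constant, and with $K\ge0$ this suffices to make the gradient parallel along the geodesic. The following lemma isolates the mechanism; it holds on any Finsler manifold.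

\begin{lemma}\label{lem:lagr}
Let $c$ be a geodesic in a Finsler manifold of dimension $m$, and let $\mathcal J$ be an $m$-dimensional space of Jacobi fields along $c$ with $g(DJ_1,J_2)=g(J_1,DJ_2)$ for all $J_1,J_2\in\mathcal J$. Let $\nu$ be a smooth vector field along $c$ such that $|\nu|^2$ and all functions $g(\nu,J)$, $J\in\mathcal J$, are constant. Then $g(R\nu,\nu)=-3|D\nu|^2$ along $c$.
\end{lemma}

\begin{proof}
Call $t$ \emph{regular} if $\mathcal J\to T_{c(t)}M$, $J\mapsto J(t)$, is bijective. We first show that regular times are dense. Fix $t_0$ and let $\mathcal J_0=\{J\in\mathcal J:J(t_0)=0\}$. A Jacobi field is determined by $J(t_0)$ and $DJ(t_0)$, so $\{DJ(t_0):J\in\mathcal J_0\}$ has dimension $\dim\mathcal J_0$. By the symmetry hypothesis it is orthogonal to $\{J(t_0):J\in\mathcal J\}$, which has dimension $m-\dim\mathcal J_0$. So the two spaces span $T_{c(t_0)}M$. Extend a basis of $\mathcal J_0$ to a basis of $\mathcal J$ and divide the members of $\mathcal J_0$ by $t-t_0$. In a parallel frame, $J(t)/(t-t_0)\to DJ(t_0)$ for $J\in\mathcal J_0$, so the resulting fields extend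 continuously to a basis of $T_{c(t_0)}M$. Hence all $t\ne t_0$ near $t_0$ are regular.

Differentiating $g(\nu,J)$ once and twice gives, for $J\in\mathcal J$,
\begin{equation}\label{eq:twice}
g(D\nu,J)+g(\nu,DJ)=0,\qquad g(D^2\nu,J)+2g(D\nu,DJ)-g(\nu,RJ)=0 .
\end{equation}
Let $t_1$ be regular, and choose $J_1\in\mathcal J$ with $J_1(t_1)=\nu(t_1)$. At $t_1$ the first identity and the symmetry give $g(D\nu,J)=-g(J_1,DJ)=-g(DJ_1,J)$ for all $J\in\mathcal J$, so $DJ_1=-D\nu$ at $t_1$. The second identity with $J=J_1$ becomes $g(D^2\nu,\nu)-2|D\nu|^2-g(R\nu,\nu)=0$. Finally $0=\frac12\frac{d^2}{dt^2}|\nu|^2=g(D^2\nu,\nu)+|D\nu|^2$. This proves the identity at regular times, and by continuity everywhere.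
\end{proof}

The lemma can be watched at work in Example~\ref{ex:heis}. Along $c(t)=\exp(tX_1)o$ we have $AX_1=0$ and $AX_2=\frac12Z$ by \eqref{eq:AR}, and $AZ=-\frac12X_2$ by skewness. The Killing fields $X_1^*,X_2^*,Z^*$ are, in the moving frame, $X_1$, $X_2-tZ$, $Z$, and their covariant derivatives at $t=0$ are $0$, $-\frac12Z$, $-\frac12X_2$. So the symmetry hypothesis holds at $t=0$, and for all $t$ as in Lemma~\ref{lem:symp}. The field $\nu=X_2$ has constant products $0,1,0$ with them, and the lemma returns $g(RX_2,X_2)=-3|AX_2|^2=-\frac34$.

\begin{proof}[Proof of Proposition~\ref{prop:untwist}]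
For $\alpha=0$ there is nothing to prove. For $Z\in\mathfrak l$ the derivative of $s\mapsto E^*(x,p,\exp(sZ)\alpha)$ is $-\langle\alpha',Z\,\partial_\alpha E^*(x,p,\alpha')\rangle$ with $\alpha'=\exp(sZ)\alpha$, where $\partial_\alpha E^*\in V$. As $L$ is connected, it suffices to prove
\begin{equation}\label{eq:goal}
\langle\alpha,Z\,\partial_\alpha E^*(\xi_0)\rangle=0\qquad\text{for }Z\in\mathfrak l,\ \ \xi_0=(x_0,p_0;0,\alpha),\ \ \alpha\ne0 .
\end{equation}
Let $\xi(t)=\Phi_t\xi_0=(x(t),p(t);v(t),\alpha(t))$, over the geodesic $c$. Hamilton's equations give $\alpha(t)=\alpha$ and $\dot v=\partial_\alpha E^*$. So \eqref{eq:goal} says that $\langle\alpha,Zv(t)\rangle$ has zero derivative at $t=0$. By (iii), $\xi(t)=\exp(tX)\xi_0$ with $X\in\mathfrak g$. Writing $\exp(tX)=(k_t,w_t)$, we get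
\[
k_t\alpha=\alpha,\qquad x(t)=k_tx_0,\qquad p(t)=k_tp_0 .
\]

\emph{Step 1: the field $\nu$.} Define $\nu(t)\in T_{c(t)}M$ by $g(\nu,\cdot)=\langle\alpha,dv(\cdot)\rangle$. The pullback of the form $\langle\alpha,dv\rangle$ by $\exp(tX)$ is $\langle k_t^{-1}\alpha,dv\rangle=\langle\alpha,dv\rangle$. Hence $\nu(t)=(\exp tX)_*\nu(0)$, and $|\nu|^2$ is constant.

\emph{Step 2: a Lagrangian family.} Consider on $T^*M\setminus0$ the smooth function
\[
\Xi(x,p;v,\beta)=\langle\beta,\partial_\alpha E^*(x,p,\beta)\rangle=\tfrac d{ds}\big|_{s=1}E^*(x,p,s\beta).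
\]
Along a trajectory with momentum $\beta\in V^*$ it equals $\langle\beta,\dot v\rangle$. It is $G$-invariant, because $E^*$ is and the action of $G$ commutes with the scaling of the $V^*$-component. By (iii) every trajectory of $\Phi_t$ lies in a $G$-orbit, so $\Xi$ is constant along every trajectory. Let $v_i$ be linear coordinates on $V$ and $\alpha_i$ the dual coordinates on $V^*$. Then $\mathcal X_{\alpha_i}=\partial/\partial v_i$, and $\omega(\mathcal X_{\alpha_i},\mathcal X_f)=\partial f/\partial v_i=0$ for $f=\alpha_j$ and $f=\Xi$. So the span of the vectors $\mathcal X_{\alpha_i}$ and $\mathcal X_\Xi$ at $\xi_0$ is isotropic. Every isotropic subspace lies in a Lagrangian one, that is, an isotropic subspace $\Lambda\subset T_{\xi_0}(T^*M)$ of dimension $m=\dim M$. For $\delta\in\Lambda$ we have $d\alpha_i(\delta)=\omega(\delta,\mathcal X_{\alpha_i})=0$ and $d\Xi(\delta)=0$.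

Let $\mathcal J=\{J_\delta:\delta\in\Lambda\}$. By Lemma~\ref{lem:symp} it has dimension $m$ and satisfies the symmetry hypothesis of Lemma~\ref{lem:lagr}. Let $J=J_\delta$ come from the trajectories $\Phi_t\xi_s$, with $V$-components $v_s(t)$ and constant momenta $\alpha_s$. Then $g(\nu,J)=\langle\alpha,\partial_sv_s\rangle$ and $\langle\alpha_s,\dot v_s(t)\rangle=\Xi(\Phi_t\xi_s)=\Xi(\xi_s)$. Therefore, at $s=0$,
\[
\tfrac d{dt}\,g(\nu,J)=\langle\alpha,\partial_s\dot v_s\rangle=\partial_s\langle\alpha_s,\dot v_s\rangle-\langle\partial_s\alpha_s,\dot v\rangle=d\Xi(\delta)-0=0 .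
\]

\emph{Step 3: $\nu$ is parallel.} Lemma~\ref{lem:lagr} gives $g(R\nu,\nu)=-3|D\nu|^2$. By (iv) the left side is non-negative, so $D\nu=0$ and $g(R\nu,\nu)=0$. Since $R$ is self-adjoint and non-negative, $R\nu=0$.

\emph{Step 4: affine and bounded.} For $Z\in\mathfrak l$ the action field $Z^*(x,v)=(Z_N(x),Zv)$, with $Z_N$ the action field on $N$, restricts to a Jacobi field $J_Z$ along $c$, and $g(\nu,J_Z)=\langle\alpha,Zv(t)\rangle$. By Step 3,
\[
\tfrac{d^2}{dt^2}\,g(\nu,J_Z)=g(\nu,D^2J_Z)=-g(R\nu,J_Z)=0 ,
\]
so $\langle\alpha,Zv(t)\rangle$ is an affine function of $t$. On the other hand the momentum $P_Z(\xi(t))=\langle p(t),Z_N(x(t))\rangle+\langle\alpha,Zv(t)\rangle$ is constant, and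
\[
\langle p(t),Z_N(x(t))\rangle=\big\langle p_0,(\operatorname{Ad}(k_t^{-1})Z)_N(x_0)\big\rangle
\]
is bounded, because $\mathfrak l$ is compact and so $\operatorname{Ad}(L)$ preserves an inner product on $\mathfrak l$. A bounded affine function on $\mathbb R$ is constant. This proves \eqref{eq:goal}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let the direct product $Q=L\times V$ act on $M=N\times V$ by
\begin{equation}\label{eq:Q}
(k,w)*(x,v)=(kx,\,v+w).
\end{equation}
The action is transitive. The map \eqref{eq:Q} is the composition of $r_{k^{-1}}$ with the action \eqref{eq:global} of $(k,w)\in G$, so it is an isometry by Proposition~\ref{prop:untwist}. (If $V=0$, then $Q=L=G$.) The Lie algebra of $Q$ is the direct sum of the compact algebra $\mathfrak l$ and the abelian algebra $V$, hence compact. To obtain an effective action, replace $Q$ by its image in $I(M,F)$, whose Lie algebra is a quotient of $\mathfrak l\oplus V$.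
\end{proof}

\section{The centralizer of the nilradical}\label{sec:B}

It remains to prove Theorem~\ref{thm:B}. The isometries $r_k$ were constructed on the universal cover. If they descend to $M_1$, they belong to the isometry group we started with; as they fix $o$, every rotation of $V$ by $L$ is then already realized by $H$. So we study the deck group $\Gamma$ of $M\to M_1$, which consists of isometries of $M$.

\begin{lemma}\label{lem:deck}
Every $\gamma\in\Gamma$ has the form $\gamma(x,v)=(\gamma_1(x),v)$ with a diffeomorphism $\gamma_1$ of $N$.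
\end{lemma}

\begin{proof}
Let $V\neq0$. The elements of $G$ act as lifts of isometries of $M_1$, so they normalize $\Gamma$. The map $a\mapsto a\gamma a^{-1}o$ from the connected group $G$ to the discrete set $\Gamma o$ is constant, so $G$ commutes with $\gamma$. Commuting with $V$ gives $\gamma(x,v)=(\gamma_1(x),v+\beta(x))$, and commuting with $L$ gives $\beta(kx)=k\beta(x)$. We show that $\beta=0$.

Let $0\ne\alpha\in V^*$ and $\phi=\langle\alpha,\beta\rangle$. The pullback by $\gamma$ of the covector $(0,\alpha)$ at $\gamma(x,v)$ is $(d\phi_x,\alpha)$. Invariance of $E^*$ under $\gamma$, and under the action \eqref{eq:Q} of $L$, which is transitive on $N$ and fixes $\alpha$, gives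
\[
E^*(x,d\phi_x,\alpha)=E^*(\gamma_1x,0,\alpha)=E^*(x,0,\alpha).
\]
Let $\Theta(x)=\partial_pE^*(x,0,\alpha)\in T_xN$. This vector field is $L$-invariant, again by \eqref{eq:Q}. If $d\phi_x\neq0$, the function $s\mapsto E^*(x,s\,d\phi_x,\alpha)$ is smooth and strictly convex, since the line avoids $0$, and takes equal values at $s=0$ and $s=1$; so its derivative at $0$ is negative. Thus
\[
\langle d\phi,\Theta\rangle\le0,\quad\text{with equality only where }d\phi=0 .
\]
The function $\phi$ is nonincreasing along the flow of $\Theta$; we show by recurrence that it is constant there. By (i) there is an $\operatorname{Ad}(H)$-invariant complement of $\mathfrak h$ in $\mathfrak l$. Let $Z_0$ be the element of it that represents the $H$-fixed vector $\Theta(eH)$; then $\operatorname{Ad}(H)Z_0=Z_0$. The flow $kH\mapsto k\exp(tZ_0)H$ is well defined and commutes with $L$, and its generator equals $\Theta$ at $eH$; so it is the flow of $\Theta$. Along it, $\phi=\langle\alpha,k\exp(tZ_0)\beta(eH)\rangle$. The maps $\exp(tZ_0)|_V$ lie in the compact group $O(V)$. Choose integers $n_j$ with $n_{j+1}-n_j\to\infty$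 such that $\exp(n_jZ_0)|_V$ converges; then $\exp(t_jZ_0)|_V\to\mathrm{id}$ for $t_j=n_{j+1}-n_j$. So the nonincreasing function $t\mapsto\phi(k\exp(tZ_0)H)$ comes arbitrarily close to its initial value at times $t_j\to\infty$, and is constant for $t\ge0$. Hence $\langle d\phi,\Theta\rangle=0$ and $d\phi=0$ everywhere. As $\alpha$ is arbitrary and $N$ is connected, $\beta$ is a constant vector. It is fixed by $L$, so $\beta=0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
The nilradical is abelian by Proposition~\ref{prop:nil}. Since $\mathfrak n=\mathfrak n_0\oplus V$ with $\mathfrak n_0$ central in $\mathfrak g$, and $V$ is abelian,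
\[
\mathfrak c_{\mathfrak g}(\mathfrak n)=\mathfrak c_{\mathfrak g}(V)=\mathfrak c_{\mathfrak l}(V)\oplus V .
\]
The two summands commute, the first is a subalgebra of the compact algebra $\mathfrak l$, and the second is abelian. So $\mathfrak c_{\mathfrak g}(\mathfrak n)$ is compact. It is an ideal of $\mathfrak g$, being the centralizer of an ideal.

We claim that $\mathfrak l=\mathfrak h+\mathfrak c_{\mathfrak l}(V)$. Let $Z\in\mathfrak l$. By Proposition~\ref{prop:untwist} the maps $r_{\exp sZ}$ form a one-parameter group of isometries of $M$, and by Lemma~\ref{lem:deck} they commute with $\Gamma$. So they descend to a one-parameter group of isometries of $M_1$, generated by some $\eta\in\mathfrak g$, and $\exp(s\eta)$ acts on $M$ as $r_{\exp sZ}$. These maps fix $o$, so $\eta\in\mathfrak h\subset\mathfrak l$. Conjugating the translation by $w\in V$ with $r_{\exp sZ}$ gives the translation by $\exp(sZ)w$, and conjugating it with $\exp(s\eta)$ gives the translation by $\exp(s\eta)w$. Hence $[\eta,w]=[Z,w]$ for all $w\in V$, that is, $Z-\eta\in\mathfrak c_{\mathfrak l}(V)$.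

It follows that $\mathfrak c_{\mathfrak g}(\mathfrak n)+\mathfrak h=\mathfrak g$. Let $C$ be the connected normal subgroup of $I_0(M_1,F)$ with Lie algebra $\mathfrak c_{\mathfrak g}(\mathfrak n)$, and let $o_1$ be the image of $o$. The orbit $Co_1$ is open. For $a\in I_0(M_1,F)$ the orbit $Cao_1=aCo_1$ is open as well, and these are all the orbits. As $M_1$ is connected, $C$ is transitive.

If $M_1$ is simply connected, Lemma~\ref{lem:top} applied to $C$ gives the diffeomorphism $M_1\cong N_c\times\mathbb R^c$ with $N_c=Q_c\cdot o_1$.
\end{proof}

\begin{thebibliography}{9}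

\bibitem{DH} Deng and Hou, Pacific J. Math. \textbf{207} (2002).

\bibitem{Xu} Ming Xu, \emph{Geodesic orbit Finsler space with $K\geq0$ and the (FP) condition}, arXiv:1907.05985 (2019).

\end{thebibliography}
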